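# Max-cut surplus against positive square energy

## The 5-cycle, a graph on 16 vertices, and a conjecture

Take the 5-cycle $C_5$ and compute two numbers.

The first comes from the spectrum. The adjacency eigenvalues of $C_5$ are $2\cos(2\pi j/5)$: that is, $2$ once, $\frac{\sqrt5-1}{2}$ twice, and $-\frac{\sqrt5+1}{2}$ twice. The squares of the positive ones add up to $4+2\cdot\frac{3-\sqrt5}{2}=7-\sqrt5\approx 4.76$. The squares of the negative ones add up to $2\cdot\frac{3+\sqrt5}{2}=3+\sqrt5\approx5.24$. The total is $10$, twice the number of edges.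

The second comes from cuts. A bipartition of the vertices of an odd cycle cannot be crossed by every edge, and $4$ of the $5$ edges can be made to cross. A uniformly random bipartition cuts $5/2$ edges on average, so the best cut beats the average by $4-\frac52=\frac32$.

Here is a larger graph that we can still treat by hand. The vertices are the elements of $\mathbb F_2^4$, and $z,z'$ are adjacent when $z-z'\in\{e_1,e_2,e_3,e_4,e_1+e_2+e_3+e_4\}$. It has $16$ vertices, degree $5$ and $40$ edges. The characters of $\mathbb F_2^4$ are eigenvectors. A character sending exactly $j$ of the $e_i$ to $-1$ has eigenvalue $(4-2j)+(-1)^j$, which is $5,1,1,-3,-3$ for $j=0,1,2,3,4$. So the spectrum is $5$ (once), $1$ ($4+6=10$ times), $-3$ ($4+1=5$ times). The positive eigenvalues contribute $25+10=35$ and the negative ones $45$; the total is $80=2\cdot40$. Cutting by the parity of the number of ones, every edge in a direction $e_i$ crosses and no edge in the direction $e_1+e_2+e_3+e_4$ does, so $32$ edges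 cross, which is $12$ more than the average $20$. We shall see in a moment that no cut does better.

**Definitions.** Let $G$ be a finite simple graph with $n$ vertices, $m$ edges and adjacency matrix $A$ with eigenvalues $\lambda_1\ge\dots\ge\lambda_n$. For a real symmetric matrix $Z$, let $s^+(Z)$ and $s^-(Z)$ be the sums of the squares of its positive and of its negative eigenvalues. The positive square energy of $G$ is $s^+(G)=s^+(A)=\sum_{\lambda_i\ge0}\lambda_i^2$, and $s^-(G)=s^-(A)$. The max-cut $\mathrm{mc}(G)$ is the largest number of edges crossing a bipartition of the vertex set $V$, and the surplus is $\mathrm{surp}(G)=\mathrm{mc}(G)-\frac m2$.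

Throughout, $\|Z\|$ is the Frobenius norm, $\|Z\|^2=\sum_{i,j}Z_{ij}^2$; for symmetric $Z$ this equals $\operatorname{tr}Z^2=s^+(Z)+s^-(Z)$. We write $J$ for an all-ones matrix and $\mathbf 1$ for an all-ones vector.

A bipartition is a sign vector $w\in\{\pm1\}^V$. It cuts $\sum_{uv\in E}\frac{1-w_uw_v}{2}=\frac m2-\frac14w^TAw$ edges, hence
$$\mathrm{surp}(G)=\max_{w\in\{\pm1\}^V}\Bigl(-\tfrac14\,w^TAw\Bigr).\tag{1}$$
The average of $w^TAw$ over all $w$ is $0$, so $\mathrm{surp}(G)\ge0$. Also
$$s^+(G)+s^-(G)=\operatorname{tr}A^2=2m,\tag{2}$$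
and, since $w^TAw\ge\lambda_n|w|^2=\lambda_nn$,
$$\mathrm{surp}(G)\le\tfrac14\,n\,|\lambda_n|.\tag{3}$$
For the $16$-vertex graph, (3) gives $\mathrm{surp}\le\frac14\cdot16\cdot3=12$, so its surplus is exactly $12$.

Two families complete the picture. If $G$ is bipartite, its spectrum is symmetric about $0$, so $s^+=s^-=m$, while $\mathrm{surp}=m-\frac m2=\frac m2$. For $K_n$ the eigenvalues are $n-1$ once and $-1$ with multiplicity $n-1$, so $s^+=(n-1)^2$. The surplus of $K_n$ is $\frac{n^2}4-\frac{n(n-1)}4=\frac n4$ for even $n$ and $\frac{n^2-1}{4}-\frac{n(n-1)}4=\frac{n-1}4$ for odd $n$.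

In every case so far, $s^+$ is at least twice the surplus. So does a large surplus force a large positive square energy? The following is the conjecture in Shengtong Zhang, "Extremal values for the square energies of graphs", arXiv:2409.15504 (2024).

**Conjecture.** $s^+(G)=\Omega(\mathrm{surp}(G))$: there is an absolute constant $\gamma>0$ such that $s^+(G)\ge\gamma\,\mathrm{surp}(G)$ for every graph $G$.

The conjecture is false.

**Theorem 1.** For every even $t\ge2$ and every prime power $q\ge t^4$ there is a graph $G$ with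
$$\mathrm{surp}(G)\ge(1-q^{-4})\,\frac{t^2}{38}\,s^+(G).$$
In particular the conjecture is false.

We begin with a true inequality between these quantities, because it tells us what a counterexample must look like.

## The inequality $\mathrm{surp}\le\frac12\sqrt{s^+s^-}$

Recall two textbook facts. We write $Z\succeq0$ if $Z$ is symmetric positive semidefinite. The Schur product theorem says that if $Y,Z\succeq0$ then the entrywise product $Y\circ Z\succeq0$. And every $Z\succeq0$ has a unique positive semidefinite square root $Z^{1/2}$.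

**Theorem 2.** For every graph $G$,
$$2\sqrt{\mathrm{mc}(G)}\le\sqrt{s^+(G)}+\sqrt{s^-(G)},\qquad\text{equivalently}\qquad\mathrm{surp}(G)\le\tfrac12\sqrt{s^+(G)\,s^-(G)}.$$
Equality holds if and only if $G$ is bipartite.

For $C_5$ the second form reads $\frac32\le\frac12\sqrt{(7-\sqrt5)(3+\sqrt5)}=\sqrt{4+\sqrt5}\approx2.50$.

**Step 1.** *We check that the two forms agree, and remove the trivial case.* Both sides of the first form are nonnegative. Squaring it and using (2) gives $4\,\mathrm{mc}\le2m+2\sqrt{s^+s^-}$. Since $4\,\mathrm{mc}=2m+4\,\mathrm{surp}$, this is the second form, and equality in one is equality in the other. If $m=0$, both sides vanish and $G$ is bipartite. From now on $m\ge1$; then $\operatorname{tr}A=0$ and $A\ne0$ force $s^+>0$ and $s^->0$.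

**Step 2.** *We prove that a cut sees at most half the energy of a positive semidefinite matrix.* Fix a maximum cut $w\in\{\pm1\}^V$ with parts $S,T$. For a matrix $Z$ let $Z_{\mathrm{cut}}$ keep the entries with $w_iw_j=-1$ and replace the others by $0$. If $Z\succeq0$, then $Z\circ Z\succeq0$ by the Schur product theorem, so
$$\|Z_{\mathrm{cut}}\|^2=\sum_{i,j}\frac{1-w_iw_j}{2}Z_{ij}^2=\tfrac12\bigl(\|Z\|^2-w^T(Z\circ Z)w\bigr)\le\tfrac12\|Z\|^2.\tag{4}$$

**Step 3.** *We apply this to the two halves of $A$.* By the spectral theorem $A=P-N$ with $P,N\succeq0$, $PN=0$, $\|P\|^2=s^+$, $\|N\|^2=s^-$. The matrix $A_{\mathrm{cut}}$ has an entry $1$ for each ordered pair of adjacent vertices on opposite sides, so $\|A_{\mathrm{cut}}\|^2=2\,\mathrm{mc}$. Hence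
$$\sqrt{2\,\mathrm{mc}}=\|P_{\mathrm{cut}}-N_{\mathrm{cut}}\|\le\|P_{\mathrm{cut}}\|+\|N_{\mathrm{cut}}\|\le\sqrt{s^+/2}+\sqrt{s^-/2}.$$
Multiplying by $\sqrt2$ gives the inequality.

**Step 4.** *We settle the easy direction of equality.* If $G$ is bipartite, then $s^+=s^-=m=\mathrm{mc}$ and both sides of the first form equal $2\sqrt m$.

**Step 5.** *Now suppose equality holds with $m\ge1$; we extract the off-diagonal blocks.* All inequalities in Step 3 are equalities. So $\|P_{\mathrm{cut}}\|=\sqrt{s^+/2}>0$ and $\|N_{\mathrm{cut}}\|=\sqrt{s^-/2}>0$. Equality in the triangle inequality for $P_{\mathrm{cut}}$ and $-N_{\mathrm{cut}}$ means $P_{\mathrm{cut}}=-\alpha N_{\mathrm{cut}}$ for some $\alpha>0$. Let $H=A_{ST}$ be the block of $A$ with rows in $S$ and columns in $T$. From $P_{ST}-N_{ST}=H$ and $P_{ST}=-\alpha N_{ST}$,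
$$P_{ST}=\tfrac{\alpha}{1+\alpha}H,\qquad N_{ST}=-\tfrac{1}{1+\alpha}H.\tag{5}$$

**Step 6.** *We use equality in (4) to recover the diagonal blocks.* Equality in (4) holds for $Z=P$ and for $Z=N$. Let $Z$ be either, and write $Z=VV^T$, where $V$ has rows $v_i$. Then
$$0=w^T(Z\circ Z)w=\sum_{i,j}w_iw_j\langle v_i,v_j\rangle^2=\Bigl\|\sum_iw_iv_i^Tv_i\Bigr\|^2$$
(here $v_i$ is a row, so $v_i^Tv_i$ is a square matrix, and the Frobenius inner product of $v_i^Tv_i$ and $v_j^Tv_j$ is $\langle v_i,v_j\rangle^2$). So $V_S^TV_S=V_T^TV_T$, where $V_S,V_T$ are the row blocks. Therefore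
$$Z_{SS}^2=V_S(V_S^TV_S)V_S^T=V_S(V_T^TV_T)V_S^T=Z_{ST}Z_{TS},\qquad Z_{TT}^2=Z_{TS}Z_{ST}\ \text{ in the same way}.$$
The block $Z_{SS}$ is positive semidefinite, so by uniqueness of square roots and (5),
$$P_{SS}=\tfrac{\alpha}{1+\alpha}(HH^T)^{1/2},\qquad N_{SS}=\tfrac1{1+\alpha}(HH^T)^{1/2},\qquad A_{SS}=\tfrac{\alpha-1}{\alpha+1}(HH^T)^{1/2}.$$

**Step 7.** *We conclude from the zero diagonal of $A$.* Since $m\ge1$, $\mathrm{mc}>0$, so $H\ne0$ and $\operatorname{tr}(HH^T)^{1/2}>0$. But $\operatorname{tr}A_{SS}=0$. So $\alpha=1$ and $A_{SS}=0$. The same computation with $H^TH$ gives $A_{TT}=\frac{\alpha-1}{\alpha+1}(H^TH)^{1/2}=0$. Thus all edges run between $S$ and $T$, and $G$ is bipartite. $\blacksquare$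

**Corollary 3.** For every graph with $m\ge1$ edges:

1. $s^+(G)\ge\dfrac{4\,\mathrm{surp}(G)^2}{s^-(G)}\ge\dfrac{2\,\mathrm{surp}(G)^2}{m}$;
2. $s^+(G)\ge\dfrac{\sqrt{8m}}{n}\,\mathrm{surp}(G)$.

In particular the conjectured inequality holds, with $\gamma=\gamma(\varepsilon)$, in the class of graphs with $m\ge\varepsilon n^2$, and in the class of graphs with $\mathrm{surp}(G)\ge\varepsilon m$.

**Proof.** Item 1 is Theorem 2 squared, with $0<s^-\le2m$. For item 2, $\sqrt{s^+}\ge\lambda_1\ge\frac{\mathbf 1^TA\mathbf 1}{n}=\frac{2m}n$, so $\sqrt{2m}=\frac{2m}{\sqrt{2m}}\le\frac{n}{\sqrt{2m}}\sqrt{s^+}$. Hence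
$$\mathrm{surp}\le\tfrac12\sqrt{s^+}\sqrt{s^-}\le\tfrac12\sqrt{s^+}\sqrt{2m}\le\frac{n}{2\sqrt{2m}}\,s^+=\frac n{\sqrt{8m}}\,s^+ .$$
If $m\ge\varepsilon n^2$, item 2 gives $s^+\ge\sqrt{8\varepsilon}\,\mathrm{surp}$. If $\mathrm{surp}\ge\varepsilon m$, item 1 gives $s^+\ge2\varepsilon\,\mathrm{surp}$. (For $m=0$ everything is zero.) $\blacksquare$

So a family that violates the conjecture must have $\mathrm{surp}/m=\varepsilon\to0$, and the best we can hope for is $s^+/m$ of order $\varepsilon^2$, with edge density tending to $0$. A graph reaching this has $\mathrm{surp}/s^+$ of order $1/\varepsilon$. That is the target: $\mathrm{surp}/m\approx\varepsilon$ and $s^+/m\approx\varepsilon^2$ simultaneously.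

## Norm classes in $\mathbb F_{q^4}$: graphs with little positive energy

A sensible first try is to make $s^+/m$ very small and hope for the best. The $16$-vertex graph is the case $q=2$ of a family that does the first part very well.

Let $F=\mathbb F_q\subset k=\mathbb F_{q^2}\subset L=\mathbb F_{q^4}$ and $Q=|L|=q^4$. For $z\in L$ put $\bar z=z^{q^2}$, $N(z)=z\bar z\in k$ and $\mathrm{Tr}(z)=z+\bar z\in k$, the norm and trace from $L$ to $k$; elements of $k$ satisfy $\bar a=a$. The group $L^*$ is cyclic of order $(q^2-1)(q^2+1)$ and $N(z)=z^{q^2+1}$, so $N:L^*\to k^*$ is onto with fibers of size $q^2+1$.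

Recall that characters of a finite abelian group $\Gamma$ diagonalize Cayley matrices: if $C=-C\subset\Gamma$ and $A_{z,z'}=1$ exactly when $z-z'\in C$, then $A\chi=\widehat{1_C}(\chi)\,\chi$ with $\widehat{1_C}(\chi)=\sum_{s\in C}\chi(s)$, a real number since $C=-C$. Fix a nontrivial additive character $\Psi$ of $k$ and put $\chi_b(z)=\Psi(\mathrm{Tr}(\bar bz))$ for $b\in L$. The map $b\mapsto\chi_b$ is a homomorphism. It is injective, because for $b\ne0$ the map $z\mapsto\mathrm{Tr}(\bar bz)$ is onto $k$ and $\Psi$ is nontrivial. So the $\chi_b$ are all $Q$ characters of $(L,+)$.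

**Definition.** For each of the $M:=q+1$ classes $c\in k^*/F^*$ let $C_c=\{z\in L^*:N(z)\in cF^*\}$, and let $A_c$ be the $0/1$ matrix indexed by $L$ with $(A_c)_{z,z'}=1$ exactly when $z-z'\in C_c$.

Since $N(-z)=N(z)$, $C_c=-C_c$. The sets $C_c$ partition $L^*$, and $|C_c|=d:=(q-1)(q^2+1)$, so $Md=Q-1$. In other words, the $A_c$ are $M$ regular graphs of degree $d$ that partition the edges of the complete graph on $L$.

For $q=2$: $F^*=\{1\}$, $M=3$, $d=5$, and $C_1$ consists of the fifth roots of unity in $\mathbb F_{16}$. A primitive one, $\zeta$, has degree $4$ over $\mathbb F_2$ because $2$ has order $4$ modulo $5$. So $1,\zeta,\zeta^2,\zeta^3$ is a basis and $\zeta^4=1+\zeta+\zeta^2+\zeta^3$. This is our $16$-vertex graph, with eigenvalues $5$, $1$ and $-3$.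

**Lemma 4.** The character $\chi_0$ gives the eigenvalue $d$ of each $A_c$. For each $b\ne0$ there is exactly one class $c(b)$ such that, for every class $c$,
$$\widehat{1_{C_c}}(b)=q-1-q^2\,\mathbf 1[c=c(b)].$$
For each $c$, exactly $d$ elements $b\ne0$ have $c(b)=c$.

**Step 1.** *We evaluate a quadratic character sum by completing the square.* For $a\in k^*$, the fiber sizes of $N$ give
$$\sum_{z\in L}\Psi(aN(z))=1+(q^2+1)\sum_{v\in k^*}\Psi(av)=1-(q^2+1)=-q^2.$$
Since $\bar a=a$, we have $aN(z+b/a)=aN(z)+\bar bz+b\bar z+N(b)/a$, that is, $aN(z)+\mathrm{Tr}(\bar bz)=aN(z+b/a)-N(b)/a$. Translating $z$,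
$$\sum_{z\in L}\Psi\bigl(aN(z)+\mathrm{Tr}(\bar bz)\bigr)=-q^2\,\Psi\bigl(-N(b)/a\bigr).\tag{6}$$

**Step 2.** *We detect the line $cF$ by characters.* The pairing $(\kappa,v)\mapsto\Psi(\kappa v)$ on $k$ is nondegenerate. So the annihilator $\{v:\Psi(fv)=1\text{ for all }f\in F\}$ of $F$ has size $q^2/q=q$. It is closed under multiplication by $F$, hence it is a line $\ell_0F$ with $\ell_0\in k^*$. The annihilator of $\kappa F$ is then $\kappa^{-1}\ell_0F$. Choose a representative of each class $c$, again called $c$, and let $\kappa_c=\ell_0/c$; the annihilator of $\kappa_cF$ is $cF$, so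
$$\mathbf 1[v\in cF]=\frac1q\sum_{\tau\in F}\Psi(\tau\kappa_cv)\qquad(v\in k).$$

**Step 3.** *We combine the two.* Let $b\ne0$. Insert Step 2 with $v=N(z)$. The term $\tau=0$ is $\frac1q\sum_z\chi_b(z)=0$, and (6) with $a=\tau\kappa_c$ handles the others:
$$\sum_{z:\,N(z)\in cF}\chi_b(z)=\frac1q\sum_{\tau\in F^*}(-q^2)\,\Psi\Bigl(-\frac{N(b)}{\tau\kappa_c}\Bigr)=-q\sum_{\tau\in F^*}\Psi\Bigl(\tau\,\frac{N(b)}{\kappa_c}\Bigr),$$
after replacing $-1/\tau$ by $\tau$. If $N(b)/\kappa_c\in\ell_0F$, every term is $1$ and the value is $-q(q-1)$. Otherwise the sum over all of $F$ is $0$, the sum over $F^*$ is $-1$, and the value is $q$. The set $\{z:N(z)\in cF\}$ is $C_c\cup\{0\}$; removing $z=0$ subtracts $1$. So $\widehat{1_{C_c}}(b)$ is $q-1-q^2$ in the first case and $q-1$ in the second.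

**Step 4.** *We count.* The first case says $N(b)c/\ell_0\in\ell_0F$, that is, $c\in\ell_0^2N(b)^{-1}F^*$, which is exactly one class. For fixed $c$ it says $N(b)\in\ell_0^2c^{-1}F^*$, which holds for $(q-1)(q^2+1)=d$ elements $b$. For $\chi_0$ the eigenvalue is $|C_c|=d$. $\blacksquare$

Fix one class $c_0$ and let $D=A_{c_0}$. Its eigenvalues are $d$ (once), $-(q^2-q+1)$ ($d$ times) and $q-1$ ($Q-1-d=Md-d=qd$ times). Therefore
$$s^+(D)=d^2+qd(q-1)^2=d(q-1)(2q^2-q+1)\le2dq^3,\qquad s^-(D)=d(q^2-q+1)^2\le dQ.\tag{7}$$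
(The last factor product is $(q-1)(2q^2-q+1)=2q^3-3q^2+2q-1\le2q^3$.) Compare with $\|D\|^2=Qd=dq^4$: at most a fraction $2/q$ of the energy of $D$ is positive.

Is $D$ itself a counterexample for large $q$? No, and the obstruction is (3). It gives $\mathrm{surp}(D)\le\frac14q^4(q^2-q+1)$. On the other hand $(q-1)^2\ge\frac{q^2}4$ for $q\ge2$, so
$$s^+(D)=(q-1)^2(q^2+1)(2q^2-q+1)\ge\tfrac14q^4(q^2-q+1)\ge\mathrm{surp}(D).$$
The positive energy is tiny, but the negative energy is spread over $d$ equal eigenvalues. None of them is large enough to give a good cut: $\mathrm{surp}/m$ is at most about $\frac1{2q}$, where the target is the square root of $s^+/m\approx\frac4q$. We have to keep the small $s^+$ of $D$ and take the cut from elsewhere.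

## Tensor products exchange positive and negative energy

Let $R$ and $D$ be symmetric $0/1$ matrices, $D$ with zero diagonal. Then $A=R\otimes D$ is symmetric, $0/1$, with zero diagonal: the adjacency matrix of a graph. Its eigenvalues are the products of an eigenvalue of $R$ and an eigenvalue of $D$, and a product is positive exactly when the signs agree. So
$$s^+(R\otimes D)=s^+(R)\,s^+(D)+s^-(R)\,s^-(D).\tag{8}$$
For instance, $K_2$ has $s^\pm=1$ and $K_3$ has $s^+=4$, $s^-=2$, and (8) gives $4+2=6$; indeed the tensor product is the $6$-cycle, with eigenvalues $\pm2,\pm1,\pm1$ and $s^+=4+1+1$.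

For a sign vector $x$, taking $w=x\otimes\mathbf 1$ in (1) gives
$$\mathrm{surp}(R\otimes D)\ge-\tfrac14\,(x^TRx)(\mathbf 1^TD\mathbf 1).\tag{9}$$
Because the matrices are $0/1$, $\|R\|^2=\mathbf 1^TR\mathbf 1$ and $\|D\|^2=\mathbf 1^TD\mathbf 1$, and $2m=\|R\|^2\|D\|^2$. Divide (8) and (9) by $2m$:
$$\frac{s^+}{2m}\le\frac{s^+(D)}{\|D\|^2}+\frac{s^-(R)}{\|R\|^2},\qquad\frac{\mathrm{surp}}{2m}\ge\frac14\cdot\frac{-x^TRx}{\|R\|^2}.$$
For our $D$ the first fraction is at most $2/q$. So it is enough to find, for arbitrarily small $\varepsilon$ and a fixed constant $K$, a symmetric $0/1$ matrix $R$ and a sign vector $x$ with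
$$-x^TRx\ge\varepsilon\|R\|^2,\qquad s^-(R)\le K\varepsilon^2\|R\|^2.\tag{10}$$
With $q\ge\varepsilon^{-2}$ this yields $\mathrm{surp}/s^+\ge\frac{\varepsilon/4}{(2+K)\varepsilon^2}$, which tends to infinity. Note that $R$ may have huge positive energy: $D$ turns it into negative energy of the product.

## Rounding $\frac12(J-\varepsilon xx^T)$, and why coin flips fail

If real entries were allowed, (10) would be easy. Let $x\in\{\pm1\}^h$ with $\sum_ix_i=0$ and $W=\frac12(J-\varepsilon xx^T)$. Its nonzero eigenvalues are $\frac h2$ (on $\mathbf 1$) and $-\frac{\varepsilon h}2$ (on $x$), so $-x^TWx=\frac{\varepsilon h^2}2$, $s^-(W)=\frac{\varepsilon^2h^2}4$ and $\mathbf 1^TW\mathbf 1=\frac{h^2}2$. But the entries of $W$ are $\frac{1\pm\varepsilon}2$, not $0$ or $1$.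

The first thing to try is to round at random: let $R_0$ have zero diagonal and independent entries above the diagonal, $0$ or $1$, with expectation $W_{ij}$. This keeps $x^TR_0x$ close to its mean but ruins $s^-$. Here is the precise point of failure, for $0\le\varepsilon\le\frac12$ and $h\ge2$. Write
$$R_0=\tfrac12J-\tfrac\varepsilon2xx^T-\tfrac{1-\varepsilon}2I+E,$$
where $E$ is the noise: zero diagonal, independent mean-zero entries above it. Let $\mu_1,\dots,\mu_h$ be the eigenvalues of $E$.

- Each off-diagonal entry of $E$ has absolute value at least $\frac{1-\varepsilon}2\ge\frac14$, so $\sum\mu_i^2\ge\frac{h(h-1)}{16}\ge\frac{h^2}{32}$, whatever the coin flips.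
- The expectation of $\sum\mu_i^4=\operatorname{tr}E^4$ is a sum over closed walks $i\to j\to k\to l\to i$. A walk contributes only if each of its edges is used at least twice, which forces $i=k$ or $j=l$. There are at most $2h^3$ such walks, each contributing at most $1$. By Markov's inequality, $\sum\mu_i^4\le4h^3$ with probability at least $\frac12$; assume this.
- By Hölder's inequality, $\sum\mu_i^2\le(\sum|\mu_i|)^{2/3}(\sum\mu_i^4)^{1/3}$. Since $\operatorname{tr}E=0$, the negative $\mu_i$ have total absolute value $\frac12\sum|\mu_i|$. By the Cauchy–Schwarz inequality,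
$$s^-(E)\ge\frac1h\Bigl(\tfrac12\sum|\mu_i|\Bigr)^2\ge\frac{(\sum\mu_i^2)^3}{4h\sum\mu_i^4}\ge\frac{(h^2/32)^3}{16h^4}=\frac{h^2}{2^{19}}.$$
- Adding the rank-one matrix $\frac12J\succeq0$ destroys at most one negative eigenvalue: by interlacing, $\lambda_{i+1}(E+\frac12J)\le\lambda_i(E)$. The loss in $s^-$ is at most $\lambda_{\min}(E)^2\le(\sum\mu_i^4)^{1/2}\le2h^{3/2}$. Subtracting the positive semidefinite matrix $\frac\varepsilon2xx^T+\frac{1-\varepsilon}2I$ lowers all eigenvalues, so it cannot decrease $s^-$.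

Thus $s^-(R_0)\ge2^{-19}h^2-2h^{3/2}$ with probability at least $\frac12$, a constant fraction of the total energy however small $\varepsilon$ is. The norm of the noise cannot be reduced, since rounding moves every entry by at least $\frac{1-\varepsilon}{2}$. What can be changed is the sign of its eigenvalues.

This is the idea. We do not round once, but once for each class $c$, by the adjacency matrix of a complete bipartite graph,
$$B^c=\tfrac12(J-U^c),\qquad U^c=u^c(u^c)^T,\quad u^c\in\{\pm1\}^h,$$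
chosen so that the average over $c$ is close to $W$. Then we build a large matrix of $h\times h$ blocks, where the block at $(z,z')\in L^2$ is $B^c$ if $z-z'\in C_c$ and $0$ if $z=z'$. In Fourier space the frequency $b=0$ sees only the average. The frequency $b\ne0$ sees $\sum_c\widehat{1_{C_c}}(b)B^c$, which by Lemma 4 is
$$(q-1)\sum_cB^c-q^2B^{c(b)}.$$
The dangerous large term $-q^2B^{c(b)}=\frac{q^2}2(U^{c(b)}-J)$ is a positive semidefinite rank-one matrix minus a multiple of $J$. The multiple of $J$ is almost exactly canceled by $(q-1)\sum_cB^c$, since $(q-1)M=q^2-1$. So the noise becomes positive.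

## Sign vectors $u^c$ with small average Gram matrix

Now fix the parameters: $t\ge2$ even, $\varepsilon=t^{-2}$, $h=t^4$, and a prime power $q\ge t^4$.

**Step 1.** *We choose random vectors tilted toward $x$.* Fix $x\in\{\pm1\}^h$ with $\sum_ix_i=0$, possible as $h$ is even. For each of the $M=q+1$ classes $c$ choose, independently and uniformly, $y^c\in\{\pm1\}^h$ with $\sum_iy^c_i=t^3$. This is possible because $t^3\le t^4$ and both are even. (For $t=2$: $h=16$, and $y^c$ has $12$ entries $+1$ and $4$ entries $-1$.) Put $u^c_i=x_iy^c_i$, $U^c=u^c(u^c)^T$ and $\bar U=\frac1M\sum_cU^c$. For every outcome,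
$$x^TU^cx=\Bigl(\sum_iy^c_i\Bigr)^2=t^6,\qquad\text{hence}\qquad x^T\bar Ux=t^6.$$

**Step 2.** *We bound $\|\bar U\|$, the quantity that will control all of $s^-$.* For $i\ne j$, by symmetry,
$$\mathbb E\,y^c_iy^c_j=\frac{(\sum_iy_i^c)^2-h}{h(h-1)}=\frac{t^6-t^4}{t^4(t^4-1)}=\frac1{t^2+1}.$$
Now $\bar U_{ij}=x_ix_j\cdot\frac1M\sum_cy^c_iy^c_j$, and the terms are independent over $c$ with square $1$, so
$$\mathbb E\,\bar U_{ij}^2=\frac1{M^2}\Bigl(M+\frac{M(M-1)}{(t^2+1)^2}\Bigr)\le\frac1M+\frac1{t^4}\qquad(i\ne j).$$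
The diagonal entries of $\bar U$ equal $1$ and contribute $t^4$. As $M\ge t^4$, $\mathbb E\|\bar U\|^2\le t^4+t^8\bigl(\frac1M+\frac1{t^4}\bigr)\le3t^4$. Fix an outcome that does not exceed the expectation. Then
$$t^4\le\|\bar U\|^2\le3t^4,\tag{11}$$
where the lower bound is the diagonal.

The choice of $h$ and $q$ is visible here: the diagonal, the mean of the off-diagonal entries, and their fluctuation each contribute at most $t^4=\varepsilon^2h^2$ to $\|\bar U\|^2$. As $\|\bar U\|\ge\frac{x^T\bar Ux}{h}=t^2$, this is the right order.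

Let $B^c=\frac12(J-U^c)$, a $0/1$ matrix: the adjacency matrix of the complete bipartite graph between $\{u^c=1\}$ and $\{u^c=-1\}$. Let $\bar B=\frac1M\sum_cB^c=\frac12(J-\bar U)$.

## The matrix $R=\sum_cB^c\otimes A_c$ and its Fourier blocks

Let $R=\sum_cB^c\otimes A_c$, of order $hQ$. The $A_c$ have disjoint supports, so $R$ is a symmetric $0/1$ matrix.

To bound $s^-$ we use Weyl's monotonicity: if $X\succeq Y$, then $\lambda_i(X)\ge\lambda_i(Y)$ for the ordered eigenvalues.

**Lemma 5.** If $Y\succeq0$ and $Z$ is symmetric, then $s^-(Y-Z)\le\|Z\|^2$.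

**Proof.** Since $Y-Z\succeq-Z$, each ordered eigenvalue of $Y-Z$ is at least that of $-Z$. So its negative part is no larger, and $s^-(Y-Z)\le s^-(-Z)\le\|Z\|^2$. $\blacksquare$

The size of $Y$ does not matter. This is why positive noise is free.

**Step 1.** *We split $R$ into $h\times h$ blocks.* Let $\mathcal F$ be the unitary matrix with columns $Q^{-1/2}\chi_b$. Conjugating by $I\otimes\mathcal F$ replaces each $A_c$ by the diagonal matrix of its eigenvalues. So $R$ is unitarily similar to the direct sum over $b\in L$ of the real symmetric matrices $\sum_c\widehat{1_{C_c}}(b)B^c$, and $s^-(R)$ is the sum of $s^-$ over the blocks.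

**Step 2.** *We bound the block $b=0$, which sees the average.* It is $d\sum_cB^c=dM\bar B=\frac{Q-1}2(J-\bar U)$. By Lemma 5 with $Y=\frac{Q-1}2J$, its $s^-$ is at most $\frac{(Q-1)^2}4\|\bar U\|^2$.

**Step 3.** *We bound a block $b\ne0$, where the cancellation of $J$ happens.* Let $c=c(b)$. By Lemma 4 the block is
$$(q-1)M\bar B-q^2B^c=(q^2-1)\bar B-q^2B^c=\tfrac12\Bigl(q^2U^c-\bigl[(q^2-1)\bar U+J\bigr]\Bigr),$$
because the coefficient of $J$ is $\frac12\bigl((q^2-1)-q^2\bigr)=-\frac12$. As $U^c\succeq0$, Lemma 5 bounds its $s^-$ by $\frac14\|(q^2-1)\bar U+J\|^2$. By (11), $\|J\|=t^4\le t^2\|\bar U\|\le(q^2+1)\|\bar U\|$. So the bound is at most $\frac14\bigl(2q^2\|\bar U\|\bigr)^2=Q\|\bar U\|^2$.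

**Step 4.** *We add up the negative energy.* There are $Q-1$ blocks with $b\ne0$, so
$$s^-(R)\le\tfrac{(Q-1)^2}4\|\bar U\|^2+(Q-1)Q\|\bar U\|^2\le\tfrac54Q^2\|\bar U\|^2\le\tfrac{15}4\,Q^2t^4.\tag{12}$$

**Step 5.** *We bound the positive energy; the total energy suffices.* Each $A_c$ has entry sum $Qd$, so
$$\mathbf 1^TR\mathbf 1=Qd\sum_c\mathbf 1^TB^c\mathbf 1=QdM\,\mathbf 1^T\bar B\mathbf 1=\frac{Q(Q-1)}2\bigl(t^8-\mathbf 1^T\bar U\mathbf 1\bigr).$$
Since $\bar U\succeq0$ and $R$ is $0/1$,
$$s^+(R)\le\|R\|^2=\mathbf 1^TR\mathbf 1\le\tfrac12Q^2t^8.\tag{13}$$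

**Step 6.** *We compute the cut.* Since $x^TJx=0$, $x^T\bar Bx=-\frac12x^T\bar Ux=-\frac12t^6$, and
$$(x\otimes\mathbf 1)^TR(x\otimes\mathbf 1)=Qd\sum_cx^TB^cx=Q(Q-1)\,x^T\bar Bx=-\tfrac12Q(Q-1)t^6.\tag{14}$$

## The graph $R\otimes D$ and the proof of Theorem 1

Let $G$ be the graph with adjacency matrix $A=R\otimes D$, where $D=A_{c_0}$.

**Step 1.** *We bound $s^+(G)$.* By (8), (7), (12), (13) and then $q\ge t^4$,
$$s^+(G)\le\tfrac12Q^2t^8\cdot2dq^3+\tfrac{15}4Q^2t^4\cdot dq^4=dQ^3t^4\Bigl(\frac{t^4}q+\frac{15}4\Bigr)\le\tfrac{19}4\,dQ^3t^4.\tag{15}$$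

**Step 2.** *We bound the surplus from below.* By (9) with the sign vector $x\otimes\mathbf 1$, by (14), and by $\mathbf 1^TD\mathbf 1=Qd$,
$$\mathrm{surp}(G)\ge\tfrac14\cdot\tfrac12Q(Q-1)t^6\cdot Qd=\tfrac18\,Q^2(Q-1)d\,t^6.\tag{16}$$

**Step 3.** *We compare.* Dividing (16) by (15),
$$\frac{\mathrm{surp}(G)}{s^+(G)}\ge\frac18\cdot\frac4{19}\cdot\frac{Q-1}Q\,t^2=(1-q^{-4})\,\frac{t^2}{38}.$$
Letting $t\to\infty$, with $q\ge t^4$ any prime power, no absolute constant $\gamma>0$ can satisfy the conjecture. $\blacksquare$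

## Both bounds of Corollary 3 are attained up to constants

The same graphs show that Corollary 3 cannot be improved by more than constant factors.

**Theorem 6.** For every even $t\ge2$ there are graphs $G$, with $n$ arbitrarily large, such that
$$\frac1{2t^2}\le\frac{\mathrm{surp}(G)}m\le\frac5{t^2},\qquad s^+(G)\le77\,\frac{\mathrm{surp}(G)^2}m,\qquad s^+(G)\le60\,\frac{\sqrt{8m}}n\,\mathrm{surp}(G).$$
Moreover $m/n^2=\Theta(t^{-4})$.

Take the graph $G$ of the last section with $q$ a power of $2$ in $[t^4,2t^4)$. Then $q\ge16$, $Q\ge65536$, and $n=hQ\cdot Q=t^4Q^2$.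

**Step 1.** *We determine $m$ up to a factor of $2$.* From the formula for $\mathbf 1^TR\mathbf 1$,
$$m=\tfrac12(\mathbf 1^TR\mathbf 1)(\mathbf 1^TD\mathbf 1)=\tfrac14Q^2(Q-1)d\,\bigl(t^8-\mathbf 1^T\bar U\mathbf 1\bigr).$$
By the Cauchy–Schwarz inequality over the $h^2$ entries and (11), $0\le\mathbf 1^T\bar U\mathbf 1\le h\|\bar U\|\le\sqrt3\,t^6$. This is at most $\frac12t^8$ because $t^2\ge4\ge2\sqrt3$. So
$$\tfrac18Q^2(Q-1)d\,t^8\le m\le\tfrac14Q^2(Q-1)d\,t^8.\tag{17}$$

**Step 2.** *We locate $\mathrm{surp}/m$.* The lower bound $\frac1{2t^2}$ is (16) divided by the upper bound in (17). For the upper bound, Theorem 2 with $s^-\le2m$, then (15) and (17), give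
$$\frac{\mathrm{surp}}m\le\frac{\sqrt{s^+\cdot2m}}{2m}=\sqrt{\frac{s^+}{2m}}\le\sqrt{\frac{19\,Q}{Q-1}}\;t^{-2}\le5t^{-2}.$$

**Step 3.** *We test item 1 of Corollary 3.* By (15), (16) and (17),
$$\frac{s^+m}{\mathrm{surp}^2}\le\frac{\frac{19}4dQ^3t^4\cdot\frac14Q^2(Q-1)d\,t^8}{\frac1{64}Q^4(Q-1)^2d^2t^{12}}=76\,\frac Q{Q-1}\le77.$$

**Step 4.** *We test item 2 of Corollary 3.* By (17), $8m\ge Q^2(Q-1)d\,t^8$, so $\frac n{\sqrt{8m}}\le\frac Q{\sqrt{(Q-1)d}}$. With $Q-1=(q-1)(q+1)(q^2+1)$,
$$\frac{Q^2}{(Q-1)d}=\frac{q^8}{(q-1)^2(q+1)(q^2+1)^2}\le\frac{q^4}{(q-1)^2(q+1)}=\frac{q}{(1-\frac1q)(1-\frac1{q^2})}\le1.08\,q\le2.16\,t^4,$$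
where the factor $\frac1{(1-1/q)(1-1/q^2)}$ decreases in $q$ and equals $\frac{4096}{3825}<1.08$ at $q=16$. Hence $\frac n{\sqrt{8m}}\le\sqrt{2.16}\,t^2\le1.5\,t^2$. Theorem 1 gives $\frac{\mathrm{surp}}{s^+}\ge(1-q^{-4})\frac{t^2}{38}\ge\frac{t^2}{39}$, so
$$\frac{\mathrm{surp}}{s^+}\ge\frac1{39\cdot1.5}\cdot\frac n{\sqrt{8m}}=\frac1{58.5}\cdot\frac n{\sqrt{8m}},$$
which is stronger than the claim with $60$.

**Step 5.** *We compute the density.* By (17), $m/n^2$ lies between $\frac18$ and $\frac14$ of $\frac{(Q-1)d}{Q^2}$. By Step 4 this last quantity is at least $\frac{1}{2.16}t^{-4}$. Since $d=q^3-q^2+q-1\le q^3$, it is at most $\frac1q\le t^{-4}$. So $m/n^2=\Theta(t^{-4})$.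

**Step 6.** *We make $n$ arbitrarily large with $t$ fixed, by a blow-up.* For $r\ge1$ replace $A$ by $A\otimes J_r$, where $J_r$ is the $r\times r$ all-ones matrix, again the adjacency matrix of a simple graph. Then $n$ is multiplied by $r$ and $m$ by $r^2$. The eigenvalues of $J_r$ are $r$ and $0$, so $s^+$ is multiplied by $r^2$. The surplus is multiplied by exactly $r^2$. Indeed, for a sign vector $w$ on the blow-up, let $y\in[-1,1]^V$ be the vector of averages of $w$ over the $r$ copies of each vertex; then $-\frac14w^T(A\otimes J_r)w=r^2\bigl(-\frac14y^TAy\bigr)$. Since $A$ has zero diagonal, $-\frac14y^TAy$ is affine in each coordinate separately, so its maximum over $[-1,1]^V$ is attained at a point of $\{\pm1\}^V$ and equals $\mathrm{surp}(G)$. Conversely, every $y\in\{\pm1\}^V$ is the vector of averages of a $w$ constant on copies. Under these scalings the ratios $\mathrm{surp}/m$, $s^+m/\mathrm{surp}^2$, $\sqrt{8m}/n$, $\mathrm{surp}/s^+$ and $m/n^2$ do not change, so all the inequalities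 persist. $\blacksquare$
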